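# The sharp Yamabe bound for LeBrun's monopole metrics on $n\#\mathbb{CP}^2$

## 1. Yamabe invariants of 4-manifolds and 4-orbifolds

**Definition (Yamabe invariant).** Let $M$ be a compact $4$-manifold with a conformal class $[g]$. Then
$$Y(M,[g])=\inf_{\tilde g\in[g]}\frac{\int_M R_{\tilde g}\,dV_{\tilde g}}{\mathrm{Vol}(\tilde g)^{1/2}},$$
where $R$ is scalar curvature.

Write $\tilde g=u^2g$ with $u>0$ smooth. The textbook formula $R_{\tilde g}=u^{-3}(-6\Delta_gu+R_gu)$ turns the quotient into
$$\frac{\int_M(6|\nabla u|_g^2+R_gu^2)\,dV_g}{\big(\int_Mu^4\,dV_g\big)^{1/2}} .$$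
Numerator and denominator are continuous on $H^1(M)$, because $H^1\subset L^4$ in dimension four. Replacing $u$ by $|u|$ changes neither, and $|u|$ is an $H^1$-limit of positive smooth functions. So the infimum may be taken over all nonzero $u\in H^1(M)$. The numerator is conformally invariant: if $g=\Phi^2g_0$ on an open set, then for $\psi$ compactly supported there
$$\int(6|\nabla\psi|_g^2+R_g\psi^2)\,dV_g=\int(6|\nabla(\Phi\psi)|_{g_0}^2+R_{g_0}(\Phi\psi)^2)\,dV_{g_0},\qquad \int\psi^4dV_g=\int(\Phi\psi)^4dV_{g_0}. \tag{1}$$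

**Example.** On the round $S^4$ we have $R=12$ and $\mathrm{Vol}=8\pi^2/3$, so the quotient of $g_S$ is $12\sqrt{8\pi^2/3}=8\pi\sqrt6$. It is classical that $g_S$ realizes the infimum. Put
$$\Lambda:=Y(S^4,[g_S])=8\pi\sqrt6 .$$
Since $\mathbb R^4$ is conformal to $S^4$ minus a point, (1) makes this the same statement as the sharp Sobolev inequality
$$\int_{\mathbb R^4}|\nabla u|^2\ge S_4\Big(\int_{\mathbb R^4} u^4\Big)^{1/2},\qquad S_4=\frac{\Lambda}{6}=\frac{4\sqrt6}{3}\pi .$$
We shall also use the sharp Sobolev inequality on $\mathbb R^3$,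
$$\int_{\mathbb R^3}|\nabla f|^2\ge S\Big(\int_{\mathbb R^3} f^6\Big)^{1/3},\qquad S=3(\pi/2)^{4/3},\quad S^{3/2}=\tfrac{3\sqrt3}{4}\pi^2,$$
and Aubin's theorem: if $Y(M,[g])<\Lambda$ on a compact $4$-manifold, the infimum is attained, by a smooth metric of constant scalar curvature.

**Definition (orbifold version).** A $4$-orbifold with isolated singular points is modeled, near each singular point, on $B^4/G$ with $G\subset SO(4)$ finite and acting freely on $B^4\setminus\{0\}$. An orbifold metric is one whose lift to $B^4$ is smooth and $G$-invariant. Taking the infimum above over orbifold metrics in the class gives $Y_{orb}(M,[g])$.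

**Example.** Let $\mathbb Z_n\subset SU(2)$ be generated by $(z_1,z_2)\mapsto(\zeta z_1,\zeta^{-1}z_2)$, with $\zeta$ a primitive $n$-th root of unity. It acts on $\mathbb C^2=\mathbb R^4$, freely off $0$, and hence on $S^4=\mathbb R^4\cup\{\infty\}$. The quotient $S^4/\mathbb Z_n$ has two orbifold points, $0$ and $\infty$. Pulling an orbifold metric back to $S^4$ multiplies $\int R\,dV$ by $n$ and $\mathrm{Vol}^{1/2}$ by $\sqrt n$. So every quotient downstairs is $n^{-1/2}$ times a quotient on $S^4$, hence at least $n^{-1/2}\Lambda$, and $g_S$ gives equality: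
$$Y_{orb}(S^4/\mathbb Z_n,[g_S])=\Lambda_n:=\frac{\Lambda}{\sqrt n}=\frac{8\pi\sqrt6}{\sqrt n}.$$

## 2. LeBrun's hyperbolic monopole metrics

Let $h$ be the metric and $dh$ the volume element of hyperbolic space $\mathcal H^3$. In polar coordinates about $p$, $h=dr^2+\sinh^2r\,g_{S^2}$, where $r=r_p=\mathrm{dist}(p,\cdot)$.

**Definition (the potential).** For $p\in\mathcal H^3$ put $\Gamma_p=\dfrac1{e^{2r_p}-1}=\tfrac12(\coth r_p-1)$, and for points $p_1,\dots,p_n$,
$$V=1+\sum_{j=1}^n\Gamma_{p_j}. \tag{2}$$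

For example, $\sinh^2r\,\partial_r\Gamma_p=-\tfrac12$ is constant, so $\Gamma_p$ is harmonic away from $p$. Near $p$ it behaves like $1/(2r)$.

**Definition (LeBrun class).** Let $p_1,\dots,p_n$ be distinct points, the monopole points. Let $P\to\mathcal H^3\setminus\{p_j\}$ be LeBrun's principal $U(1)$-bundle, with fiber coordinate $\theta\in\mathbb R/2\pi$ and connection form $\omega$ satisfying $d\omega=\pm*dV$. On $P$ put
$$g_0=Vh+V^{-1}\omega^2 .$$
LeBrun (J. Differential Geom. 34 (1991)) shows that $M=P\cup\{n\text{ points}\}\cup S^2$ is $n\#\mathbb{CP}^2$ and that $[g_0]$ extends smoothly to $M$. The class is self-dual, that is, the anti-self-dual part $\mathcal W_-$ of its Weyl tensor vanishes. There is one added point over each $p_j$, and the $S^2$ is the sphere at infinity of $\mathcal H^3$.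

**Example (the local model at a monopole point).** On $\mathbb R^3\setminus0$ take $V=n/(2r)$ and the Euclidean metric. Then $*dV=-\frac n2\,\mathrm{vol}_{S^2}$. With $r=\rho^2/2$, $dr=\rho\,d\rho$,
$$\frac{n}{2r}(dr^2+r^2g_{S^2})+\frac{2r}{n}\omega^2=n\Big[d\rho^2+\rho^2\Big(\tfrac14g_{S^2}+\big(\tfrac{\omega}{n}\big)^2\Big)\Big].$$
For $n=1$ the inner bracket is the unit $S^3$ written through the Hopf fibration, so this is flat $\mathbb R^4$ (remember the substitution $r=\rho^2/2$). For general $n$ the circle has length $2\pi/n$, and this is, up to scale, flat $\mathbb R^4/\mathbb Z_n$.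

**Example ($n=1$).** Here $V=\frac12(\coth r+1)=\dfrac{e^r}{2\sinh r}$ and
$$g_0=\frac{e^r}{2\sinh r}dr^2+\tfrac12e^r\sinh r\,g_{S^2}+2e^{-r}\sinh r\,\omega^2 .$$
In polar coordinates about a point the Fubini–Study metric is, up to scale, $d\varrho^2+\sin^2\!\varrho\,(\frac14g_{S^2}+\cos^2\!\varrho\,\omega^2)$, $0<\varrho<\pi/2$. Compare ratios of coefficients. The ratio of $\omega^2$ to $g_{S^2}$ is $4e^{-2r}$ in the first and $4\cos^2\varrho$ in the second, so set $\cos\varrho=e^{-r}$. Then $d\varrho=e^{-r}dr/\sin\varrho$, and the ratio of $dr^2$ to $g_{S^2}$ in the second metric is $4e^{-2r}/(1-e^{-2r})^2=1/\sinh^2r$, as in the first. So for $n=1$ we get the Fubini–Study class on $\mathbb{CP}^2$.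

**Coincident points.** The same construction makes sense if monopole points coincide, say with multiplicities $n_j$, $\sum n_j=n$. Then $V\sim n_j/(2r)$ near the $j$-th location, and $M$ is a compact orbifold whose singular points are of type $\mathbb Z_{n_j}\subset SU(2)$, as in the local model. This is a LeBrun orbifold class.

## 3. The constant $\Lambda_n$ and the statements

The following is proved in Jeff Viaclovsky, "Monopole metrics and the orbifold Yamabe problem", arXiv:1002.2119 (2010).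

1. Every LeBrun class on $n\#\mathbb{CP}^2$ satisfies $Y(M,[g])\le Y(\mathbb{CP}^2,[g_{FS}])=12\pi\sqrt2$, strictly for $n\ge2$.
2. If all monopole points lie in a fixed compact set $\mathcal K\subset\mathcal H^3$, then $Y(M,[g])\ge\delta_n>0$ with $\delta_n$ depending only on $n$ and $\mathcal K$.
3. For $n=2,3$ there is such a uniform bound without the compactness assumption.

The sharp constant in item 2 was left open there, and the author conjectures that it is $Y_{orb}(S^4/\mathbb Z_n,[g_S])$, with no compactness requirement. The constant is natural: when all points are very close together, $V\approx n/(2r)$ at a suitable scale, and the local model above says that $M$ looks there like $\mathbb R^4/\mathbb Z_n$. So we ask: for each $n\ge2$, is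
$$\inf\{Y(n\#\mathbb{CP}^2,[g]):[g]\text{ a LeBrun class, monopole points anywhere in }\mathcal H^3\}=Y_{orb}(S^4/\mathbb Z_n,[g_S])\ ?$$
For $n=1$ it is not: the only value is $12\pi\sqrt2$, and $\Lambda_1=8\pi\sqrt6>12\pi\sqrt2$. For $n\ge2$ the answer is yes.

**Theorem 1.** For every $n\ge2$ and every LeBrun class on $n\#\mathbb{CP}^2$, $Y(M,[g])>\Lambda_n$. Moreover $Y(M,[g_i])\to\Lambda_n$ whenever the diameters of the sets of monopole points tend to $0$. Hence $\inf Y=\Lambda_n=Y_{orb}(S^4/\mathbb Z_n,[g_S])$, and the infimum is not attained.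

In particular, the optimal constant in item 2 is $\Lambda_n$ for every compact $\mathcal K$ with an accumulation point (put $n$ distinct points of $\mathcal K$ near it), and the same constant works without compactness.

For the second theorem, write for $u\in C_c^\infty(P)$
$$\mathcal E(u)=\int_P\big(|\nabla^Hu|^2-u^2+V^2u_\theta^2\big)\,dh\,d\theta, \tag{3}$$
where $\nabla^H$ is the horizontal gradient (measured with $h$) and $u_\theta$ the derivative along the fiber.

**Theorem 2.** Let $n\ge3$.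

(a) For all $u\in C_c^\infty(P)$,
$$\mathcal E(u)\ \ge\ S_4\Big(\int_Pu^4\Big(\tfrac{\sqrt3\,\pi}{16}+\tfrac1n\sum_{j=1}^n\Gamma_{p_j}\Big)dh\,d\theta\Big)^{1/2}, \tag{4}$$
also when monopole points coincide. For the LeBrun orbifold class with monopole points of multiplicities $n_j$, $\sum n_j=n$, it gives $Y_{orb}\ge\Lambda_n$. If all points coincide, $Y_{orb}=\Lambda_n$ exactly, and it is not attained.

(b) For a sequence of LeBrun classes on $n\#\mathbb{CP}^2$: $Y(M,[g_i])\to\Lambda_n$ if and only if the diameter of the set of monopole points tends to $0$.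

Two constants will recur:
$$c:=\frac{S_4}{\sqrt{2\pi}},\quad c^2=\frac{16\pi}3,\qquad \kappa_0:=\frac{\sqrt3\,\pi}{16},\quad \tfrac13<\kappa_0<\tfrac12,$$
the bound $\kappa_0>\frac13$ being $3\sqrt3\,\pi>16$ (numerically $16.32\ldots>16$). Also $6\sqrt{2\pi}\,c=6S_4=\Lambda$.

## 4. The Yamabe quotient on the circle bundle

This section shows that the Yamabe quotient of $M$ is $6\mathcal E(u)$ over an $L^4$ norm, computed on $P$.

**Scalar curvature of $g_0$.** We claim $R_{g_0}=-6/V$. Let $g'=h+N^2\omega^2$ with $N=V^{-1}$. For a circle bundle metric of this form, $R'=R_h-2\frac{\Delta N}N-\frac14N^2F_{ij}F^{ij}$ with $F=d\omega$. (To fix the normalization: for the Hopf fibration of the unit $S^3$ over the $2$-sphere of radius $\frac12$ we have $R_h=8$, $N=1$, $F=2\,\mathrm{vol}$, $F_{ij}F^{ij}=8$, so $R'=6$, as it should be.) Here $F_{ij}F^{ij}=2|dV|^2$, and since $\Delta V=0$, $\Delta N=2V^{-3}|dV|^2$. Hence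
$$R'=-6-4V^{-2}|dV|^2-\tfrac12V^{-2}|dV|^2=-6-\tfrac92V^{-2}|dV|^2 .$$
Put $\phi=V^{1/2}$. The volume element of $g'$ is $N\,dh\,d\theta$, so on invariant functions
$$\Delta'\phi=V\,\mathrm{div}(V^{-1}\nabla V^{1/2})=V\,\mathrm{div}(\tfrac12V^{-3/2}\nabla V)=-\tfrac34V^{-3/2}|dV|^2 .$$
As $g_0=\phi^2g'$,
$$R_{g_0}=\phi^{-3}(-6\Delta'\phi+R'\phi)=V^{-3/2}\Big(\tfrac92V^{-3/2}|dV|^2-6V^{1/2}-\tfrac92V^{-3/2}|dV|^2\Big)=-\frac6V .$$

**The quotient.** We have $dV_{g_0}=V^{3/2}V^{-1/2}dh\,d\theta=V\,dh\,d\theta$ and $|\nabla u|_{g_0}^2=V^{-1}|\nabla^Hu|_h^2+Vu_\theta^2$. So the Yamabe quotient of $u\in C_c^\infty(P)$ is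
$$Q(u)=\frac{6\,\mathcal E(u)}{\big(\int_Pu^4\,V\,dh\,d\theta\big)^{1/2}} . \tag{5}$$

**Nothing is lost on $P$.** The set $M\setminus P$ is a finite union of closed submanifolds of codimension at least $2$. With $d$ the distance to it in a smooth metric of the class, let $\eta_\delta=0$ for $d\le\delta^2$, $\eta_\delta=1$ for $d\ge\delta$, and $\eta_\delta=\log(d/\delta^2)/\log(1/\delta)$ between. Then $\int|\nabla\eta_\delta|^2\le C(\log\frac1\delta)^{-2}\int_{\delta^2}^\delta s^{-2}s\,ds=C/\log\frac1\delta\to0$. So $\eta_\delta\psi\to\psi$ in $H^1$ for every smooth $\psi$, and after smoothing $C_c^\infty(P)$ is dense in $H^1(M)$. Fix a smooth $g=\Phi^2g_0$ on $M$. By (1), the correspondence $\psi\mapsto u=\Phi\psi$ identifies the quotient of $\psi$ for $g$ with $Q(u)$. Hence $Y(M,[g])=\inf Q(u)$ over $0\ne u\in C_c^\infty(P)$. In the sequel "$u\in H^1(M)$" means $u=\Phi\psi$ with $\psi\in H^1(M)$. Both $\mathcal E(u)$ and $\int u^4V\,dh\,d\theta=\int\psi^4dV_g$ are continuous on this space.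 The same holds on orbifolds, where $M\setminus P$ consists of points and the $S^2$.

## 5. Two Sobolev inequalities on hyperbolic space

For compactly supported $f\in H^1(\mathcal H^3)$ put
$$D(f)=\int_{\mathcal H^3}(|\nabla f|^2-f^2)\,dh .$$
This is what $\mathcal E$ becomes, up to a factor $2\pi$, on circle-invariant functions. The aim is to bound $D$ below with the sharp constants of $\mathbb R^3$ and $\mathbb R^4$.

**Lemma 3.** For compactly supported $f\in H^1(\mathcal H^3)$ and every $p\in\mathcal H^3$,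
$$D(f)\ge S\,\|f\|_6^2, \tag{6}$$
$$D(f)\ge c\,\Big(\int f^4\,\tfrac12\coth r_p\,dh\Big)^{1/2}. \tag{7}$$

**Step 1: reduction to radial functions.** Choose Lipschitz $f_i\to f$ in $H^1$ and a.e., with supports in a common compact set. The left sides converge and, by Fatou, the right sides at $f$ are at most the lower limits of those at $f_i$. So let $f$ be Lipschitz. Replace it by the Schwarz symmetrization of $|f|$ about $p$ (about any point for (6)). By Pólya–Szegő in $\mathcal H^3$ the gradient term does not increase, and $\|f\|_2$ and $\|f\|_6$ are kept, so $D$ does not increase. By Hardy–Littlewood $\int f^4\coth r_p$ does not decrease, because $\coth$ is decreasing. So we may take $f=f(r)\ge0$ radial, Lipschitz, compactly supported.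

**Step 2: the substitution $\varphi=f\sinh r$.** It removes the term $-f^2$. From $f'=\varphi'/\sinh r-\varphi\cosh r/\sinh^2r$,
$$f'^2\sinh^2r=\varphi'^2-(\varphi^2)'\coth r+\varphi^2\coth^2r .$$
Integrate the middle term by parts; boundary terms vanish because $\varphi=O(r)$. Since $\coth^2r-\sinh^{-2}r-1=0$,
$$D(f)=4\pi\!\int_0^\infty\!\varphi'^2dr,\quad \int f^6dh=4\pi\!\int_0^\infty\!\frac{\varphi^6}{\sinh^4r}dr,\quad \int f^4\,\tfrac12\coth r\,dh=2\pi\!\int_0^\infty\!\varphi^4\frac{\cosh r}{\sinh^3r}dr .$$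
For the Lipschitz function $\psi=\varphi/r$ on $\mathbb R^3$, the same computation in flat polar coordinates ($r^2\psi'^2=\varphi'^2-(\varphi^2)'/r+\varphi^2/r^2$) gives
$$\int_{\mathbb R^3}|\nabla\psi|^2=4\pi\int\varphi'^2dr,\quad \int_{\mathbb R^3}\psi^6=4\pi\int\varphi^6r^{-4}dr,\quad \int_{\mathbb R^3}\frac{\psi^4}{2|x|}dx=2\pi\int\varphi^4r^{-3}dr .$$

**Step 3: proof of (6).** Since $\sinh r\ge r$, $D(f)=\int|\nabla\psi|^2\ge S(\int\psi^6)^{1/3}\ge S(\int f^6dh)^{1/3}$.

**Step 4: proof of (7).** Use the substitution of the local model: let $v(\rho)=\psi(\rho^2/2)$ on $\mathbb R^4$, $r=\rho^2/2$. Then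
$$\int_{\mathbb R^4}|\nabla v|^2=2\pi^2\!\int\rho^2\psi'(r)^2\rho^3d\rho=8\pi^2\!\int r^2\psi'^2dr=2\pi\!\int_{\mathbb R^3}|\nabla\psi|^2,$$
$$\int_{\mathbb R^4}v^4=2\pi^2\!\int\psi^4\rho^3d\rho=4\pi^2\!\int\psi^4r\,dr=2\pi\!\int_{\mathbb R^3}\frac{\psi^4}{2|x|}dx .$$
The Sobolev inequality in $\mathbb R^4$ reads $2\pi\cdot4\pi\int\varphi'^2\ge S_4(2\pi\cdot2\pi\int\varphi^4r^{-3})^{1/2}$, that is, $4\pi\int\varphi'^2\ge c\,(2\pi\int\varphi^4r^{-3}dr)^{1/2}$. It remains to see $\cosh r\,\sinh^{-3}r\le r^{-3}$, i.e. $F(r)=\sinh r\cosh^{-1/3}r-r\ge0$. Indeed $F(0)=0$ and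
$$F'=\cosh^{2/3}r-\tfrac13(\cosh^2r-1)\cosh^{-4/3}r-1=\tfrac23\cosh^{2/3}r+\tfrac13\cosh^{-4/3}r-1\ge0$$
by weighted AM–GM, the weighted geometric mean being $\cosh^{4/9}r\cosh^{-4/9}r=1$. $\square$

**Averaging over the monopole points.** Let $0\le t\le\frac12$ and $W=t+\frac1n\sum_j\Gamma_{p_j}$, coincidences allowed. Since $\Gamma_p+\frac12=\frac12\coth r_p$, $W\le\frac1n\sum_j\frac12\coth r_{p_j}$. Averaging the squares of (7) over $j$ gives
$$D(f)\ge c\,\Big(\int f^4\,W\,dh\Big)^{1/2}. \tag{8}$$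

## 6. Circle-invariant functions

If $u=f(x)$ is circle-invariant with compact support in $P$, then $\mathcal E(u)=2\pi D(f)$ and
$$Q(u)=\frac{6\sqrt{2\pi}\,D(f)}{\big(\int f^4\,V\,dh\big)^{1/2}} . \tag{9}$$

**The lower bound holds on invariant functions.** Take $t=\frac1n\le\frac12$ in (8), so that $W=V/n$. Then $Q(u)\ge6\sqrt{2\pi}\,c/\sqrt n=\Lambda_n$ for every $n\ge2$. (For $n=1$ we would need $t=1$, which (8) does not allow, in accordance with Section 3.)

**The upper bound comes from invariant functions: collapse gives $\limsup Y\le\Lambda_n$.** This proves the optimality half of Theorem 1. Let $n\ge2$ and let the diameters of $\{p_j^i\}_j$ tend to $0$ as $i\to\infty$. The quotient (9) depends only on $(\mathcal H^3,h,V)$, so after isometries of $\mathcal H^3$ we may assume $p_1^i=p$ and $p_j^i\to p$ for all $j$. Let $\epsilon>0$. Radial Lipschitz functions compactly supported in $\mathbb R^4\setminus0$ approximate the Sobolev constant $S_4$, since the extremals are radial and points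 have zero capacity. Given such a $v$, put $\varphi(s)=s\,v(\sqrt{2s})$. By the two displays of Step 4 in Section 5 we obtain a Lipschitz $\varphi\not\equiv0$ with compact support in $(0,\infty)$ and
$$4\pi\int\varphi'^2ds\le(c+\epsilon)\Big(2\pi\int\varphi^4s^{-3}ds\Big)^{1/2}.$$
Put $f_t=\varphi(r_p/t)/\sinh r_p$. By Step 2 of Section 5 and $r=ts$, as $t\to0$,
$$D(f_t)=t^{-1}4\pi\!\int\!\varphi'^2,\quad \int f_t^4\,\tfrac12\coth r_p\,dh=t^{-2}\Big(2\pi\!\int\!\varphi^4s^{-3}ds+o(1)\Big),\quad \int f_t^4dh=4\pi\!\int\frac{\varphi(r/t)^4}{\sinh^2r}dr=O(t^{-1}).$$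
Since $1+n\Gamma_p=\frac n2\coth r_p+1-\frac n2$, we get $\int f_t^4(1+n\Gamma_p)dh=t^{-2}(n\cdot2\pi\int\varphi^4s^{-3}ds+o(1))$. Hence for $t$ small
$$D(f_t)\le\frac{c+2\epsilon}{\sqrt n}\Big(\int f_t^4(1+n\Gamma_p)\,dh\Big)^{1/2}.$$
Fix such a $t$. The support of $f_t$ is compact and avoids $p$. For large $i$ it avoids all $p_j^i$, and $V_i\to1+n\Gamma_p$ uniformly on it. So $f_t$, as an invariant Lipschitz function with compact support in $P_i$, gives
$$\limsup_iY(M,[g_i])\le\lim_i\frac{6\sqrt{2\pi}\,D(f_t)}{(\int f_t^4V_i\,dh)^{1/2}}\le\frac{6\sqrt{2\pi}(c+2\epsilon)}{\sqrt n},$$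
and $\epsilon\to0$ gives $\limsup_iY(M,[g_i])\le\Lambda_n$.

**What is missing.** We still have to treat test functions that vary along the fibers. The first thing to try is averaging: replace $u$ by its fiber mean $u_0$. This lowers $\mathcal E$ (Section 7 makes this plain: each Fourier mode contributes a nonnegative amount). But by Jensen $u_0^4$ is at most the fiber mean of $u^4$, so the denominator falls as well, and nothing can be concluded. If $u_0\equiv0$, averaging leaves $0/0$. So a real comparison between functions varying along the fiber and invariant ones is needed.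

## 7. Untwisting the circle bundle

Rearranging a function along each fiber makes no sense on a nontrivial bundle, because there is no common origin on the fibers. The remedy is to move to the product $(\mathcal H^3\setminus\{p_j\})\times S^1$ by taking absolute values of Fourier modes. We write $d\bar\theta=\frac1{2\pi}d\theta$.

**Lemma 4.** For each real $u\in C_c^\infty(P)$ there is a real Lipschitz $w$ with compact support in $(\mathcal H^3\setminus\{p_j\})\times S^1$ such that
$$\int\!\!\int\big(|\nabla w|^2-w^2+V^2w_\theta^2\big)dh\,d\bar\theta\ \le\ \tfrac1{2\pi}\mathcal E(u), \tag{10}$$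
and for every weight $W(x)\ge0$
$$\tfrac1{2\pi}\int_Pu^4\,W\,dh\,d\theta\ \le\ \int\!\!\int w^4\,W\,dh\,d\bar\theta . \tag{11}$$
Here $\nabla w$ is the gradient in the $\mathcal H^3$-variable.

*Proof.* Decompose $u=\sum_ku_k$ under $U(1)$, so that $u_k$ is multiplied by $e^{ik\alpha}$ under rotation by $\alpha$. Then $v_k:=|u_k|$ is invariant, that is, a Lipschitz function on $\mathcal H^3\setminus\{p_j\}$. Put $w(x,\theta)=\sum_kv_k(x)e^{ik\theta}$. As $u$ is real, $u_{-k}=\overline{u_k}$, so $v_{-k}=v_k$ and $w$ is real. For a vector field $X$ on the base with horizontal lift again called $X$, $|Xv_k|=|X|u_k||\le|Xu_k|$ a.e., hence $|\nabla v_k|\le|\nabla^Hu_k|$. Integration by parts along the fibers shows that $u_k$ and $\nabla^Hu_k$ decay rapidly in $k$, uniformly. So $w$ is Lipschitz, and its support lies over the projection of $\mathrm{supp}\,u$.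

For (10): horizontal lifts are invariant, so $(Xu)_k=X(u_k)$, and Parseval applies on each fiber to $u$, $u_\theta$ and $\nabla^Hu$. Thus the left side of (10) equals
$$\sum_k\int(|\nabla v_k|^2-v_k^2+k^2V^2v_k^2)\,dh\le\sum_k\int(|\nabla^Hu_k|^2-|u_k|^2+k^2V^2|u_k|^2)\,dh=\tfrac1{2\pi}\mathcal E(u).$$
For (11): on a fiber write $u=\sum_kc_ke^{ik\theta}$, $|c_k|=v_k$. Then
$$\int u^4d\bar\theta=\sum_{k_1+\dots+k_4=0}c_{k_1}c_{k_2}c_{k_3}c_{k_4}\le\sum_{k_1+\dots+k_4=0}v_{k_1}v_{k_2}v_{k_3}v_{k_4}=\int w^4d\bar\theta .$$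
Multiply by $W$ and integrate. $\square$

By (6) every term $\int(|\nabla v_k|^2-v_k^2)dh=D(v_k)$ is nonnegative. So $\mathcal E(u)\ge0$ for all $u\in C_c^\infty(P)$, and $Y(M,[g])\ge0$ for every LeBrun class.

## 8. Gauss–Bonnet settles two monopole points and misses three

Before the main argument, here is the classical way to bound $Y$ below for self-dual classes. By item 1 of Section 3, $Y\le12\pi\sqrt2<8\pi\sqrt6=\Lambda$, so by Aubin there is a minimizing $g$ with $R$ constant. Then $Y=R\,\mathrm{Vol}^{1/2}$ and $Y^2=\int R^2dV$. Let $\mathrm{Ric}_0$ be the trace-free Ricci tensor. As $\mathcal W_-=0$, the Chern–Gauss–Bonnet and signature formulas give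
$$\int\Big(\frac{R^2}{24}-\frac{|\mathrm{Ric}_0|^2}2\Big)dV=4\pi^2(2\chi-3\tau)=4\pi^2(4-n),$$
because $\chi(n\#\mathbb{CP}^2)=n+2$ and $\tau=n$. Hence $Y^2\ge96\pi^2(4-n)$.

**The case $n=2$ of the lower bound.** Here $Y^2\ge192\pi^2$, and $Y\ge0$ by Section 7, so $Y\ge8\sqrt3\,\pi=\Lambda_2$. Equality would force $\mathrm{Ric}_0=0$, and $g$ would be self-dual Einstein with $R>0$. By Hitchin and Friedrich–Kurke, $M$ would then be $S^4$ or $\mathbb{CP}^2$, which is false since $b_2(M)=2$. So $Y(M,[g])>\Lambda_2$.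

**Where it stops.** For $n=3$ the bound is $Y\ge4\sqrt6\,\pi\approx9.80\,\pi$, short of $\Lambda_3=8\sqrt2\,\pi\approx11.31\,\pi$. For $n\ge4$ the right side is not positive, and the argument says nothing. From now on the work is for $n\ge3$.

## 9. A sharp inequality on the product with a circle

**Proposition 5.** Let $F\subset\mathcal H^3$ be finite, $m,W>0$ smooth on $\mathcal H^3\setminus F$ with $W\le\kappa m$, and suppose $D(f)\ge b\,(\int f^4W\,dh)^{1/2}$ for all $f\in C_c^\infty(\mathcal H^3\setminus F)$, where $b,\kappa>0$ and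
$$b^2\kappa\le\frac{\pi^2}{\sqrt3}.$$
Then for every Lipschitz $w$ with compact support in $(\mathcal H^3\setminus F)\times S^1$,
$$E(w):=\int\!\!\int(|\nabla w|^2-w^2+m^2w_\theta^2)\,dh\,d\bar\theta\ \ge\ b\,\Big(\int\!\!\int w^4\,W\,dh\,d\bar\theta\Big)^{1/2}. \tag{12}$$

So a sharp inequality for functions of $x$ passes, with the same constant, to functions of $(x,\theta)$. The plan is to take a minimizer $w$ on a bounded domain and show $w_\theta\equiv0$. After rearrangement $w$ decreases from $\theta=0$ to $\theta=\pi$. Then $z=w_\theta$ solves the linearized equation, and a weighted norm $\mu(\theta)$ of $z$ vanishes at $0$ and $\pi$ and is positive between. We shall find $\mu''\ge-k^2\mu$, so $k$ must be large enough to turn a solution of $\eta''+k^2\eta=0$ through a full half-oscillation in length $\pi$. A conservation law shows that it is not.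

**Step 1: the domain and the contradiction hypothesis.** Given $w$ as in the Proposition, let $\Omega$ be a large open ball minus small disjoint closed balls around the points of $F$, with $\mathrm{supp}\,w\subset\Omega\times S^1$. It is a bounded connected smooth domain, $\bar\Omega\cap F=\emptyset$. Put
$$X=\Omega\times S^1,\quad N(w)^4=\int\!\!\int w^4W\,dh\,d\bar\theta,\quad \lambda=\inf\{E(w):w\in H_0^1(X),\ N(w)=1\}.$$
On $\bar\Omega$ the functions $m,W$ are bounded above and below, so by density $D(f)\ge b(\int f^4W)^{1/2}$ on $H_0^1(\Omega)$. It suffices to show $\lambda\ge b$. **Assume $\lambda<b$.**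

**Step 2: coercivity.** This gives bounded minimizing sequences and $\lambda>0$. By Hölder and (6), $\int f^2\le|\Omega|^{2/3}\|f\|_6^2\le|\Omega|^{2/3}S^{-1}D(f)$ on $H^1_0(\Omega)$, so $\int|\nabla f|^2=D(f)+\int f^2\le(1+|\Omega|^{2/3}S^{-1})D(f)$. Apply this to slices $\theta=\text{const}$ of functions in $C_c^\infty(X)$, integrate, and pass to the limit. Then $E$ controls the $H^1_0(X)$ norm, and $H^1_0(X)\subset L^4(X)$ gives $\lambda>0$.

**Step 3: the local Sobolev constant.** This is to exclude concentration at a point. Let $G=mh+m^{-1}d\theta^2$, smooth near $\bar X$. Since $dV_G=m\,dh\,d\theta$ and $|\nabla w|_G^2=m^{-1}|\nabla w|^2+mw_\theta^2$,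
$$E(w)=\tfrac1{2\pi}\int_X(|\nabla w|_G^2-m^{-1}w^2)\,dV_G,\qquad N(w)^4=\tfrac1{2\pi}\int_Xw^4\tfrac Wm\,dV_G\le\tfrac\kappa{2\pi}\int_Xw^4dV_G .$$
For $\epsilon>0$ there is $C_\epsilon$ with $\int|\nabla v|_G^2\ge(S_4-\epsilon)(\int v^4dV_G)^{1/2}-C_\epsilon\int v^2dV_G$ on $H_0^1(X)$. Indeed, extend $v$ by zero and take a finite partition $\sum\chi_l^2=1$ near $\bar X$, subordinate to charts in which $G$ is nearly Euclidean. By the triangle inequality for $v^2=\sum\chi_l^2v^2$ in $L^2$, and because the cross terms $\sum2\chi_l\nabla\chi_l\cdot v\nabla v$ cancel,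
$$\Big(\int v^4\Big)^{1/2}\le\sum_l\|\chi_lv\|_4^2\le\frac{1+\epsilon'}{S_4}\sum_l\int|\nabla(\chi_lv)|^2\le\frac{1+\epsilon'}{S_4}\Big(\int|\nabla v|^2+C\int v^2\Big).$$
Since $(\int v^4dV_G)^{1/2}\ge(2\pi/\kappa)^{1/2}N(v)^2$ and $\frac1{2\pi}S_4(2\pi/\kappa)^{1/2}=c\kappa^{-1/2}$, we get $E(v)\ge(c\kappa^{-1/2}-\epsilon)N(v)^2-C'_\epsilon\int v^2$ (with a new $\epsilon$). Moreover
$$c\kappa^{-1/2}>b>\lambda,\qquad\text{because } b^2\kappa\le\pi^2/\sqrt3<16\pi/3=c^2 .$$

**Step 4: a minimizer exists.** Let $w_i$ be a minimizing sequence, $w_i\rightharpoonup w$ in $H_0^1(X)$, strongly in $L^2$ and a.e., and $t=N(w)^4\le1$. By Brezis–Lieb $N(w_i-w)^4\to1-t$. As $E$ is a bounded quadratic form, $E(w_i)=E(w)+E(w_i-w)+o(1)$. Step 3 applied to $w_i-w$, which tends to $0$ in $L^2$, gives $\lambda\ge\lambda\sqrt t+c\kappa^{-1/2}\sqrt{1-t}$. If $t<1$, the right side exceeds $\lambda(\sqrt t+\sqrt{1-t})\ge\lambda$, a contradiction. So $t=1$, and since $E\ge0$, $E(w)\le\lambda$: $w$ is a minimizer.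 Replace it by $|w|$, which has the same $E$ and $N$.

**Step 5: rearrangement in $\theta$.** The purpose is monotonicity. For each $x$ let $w^*(x,\cdot)$ be the symmetric decreasing rearrangement of $w(x,\cdot)$ on $S^1$ about $\theta=0$. As $m,W$ depend only on $x$, $N$ and $\int w^2$ are unchanged, and $\int m^2w_\theta^2$ does not increase (Pólya–Szegő on $S^1$). For the $x$-gradient use ball coordinates, $h=\rho^2dx^2$, in which $|\nabla w|^2dh=\rho|\partial w|^2dx$. Rearrangement is nonexpansive in $L^2(S^1)$, since it keeps norms and, by Hardy–Littlewood, does not decrease inner products of nonnegative functions. So, extending by zero,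
$$\int\rho\,\|w^*(x+\tau e_i)-w^*(x)\|_{L^2(S^1)}^2dx\le\int\rho\,\|w(x+\tau e_i)-w(x)\|_{L^2(S^1)}^2dx .$$
Divide by $\tau^2$ and let $\tau\to0$: the right side tends to $\int\rho\|\partial_iw\|^2dx$, so the difference quotients of $w^*$ are bounded in $L^2$, and by weak lower semicontinuity $\int\rho\|\partial_iw^*\|^2dx\le\int\rho\|\partial_iw\|^2dx$. Thus the zero extension of $w^*$ is in $H^1$ and vanishes outside the smooth domain $X$, so $w^*\in H_0^1(X)$, and $w^*$ is again a minimizer. Rename it $w$.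

**Step 6: regularity.** Now $w\ge0$ is even in $\theta$, nonincreasing on $[0,\pi]$, $N(w)=1$. The first variation of $E-\lambda N^2$ gives
$$-\Delta w-w-m^2w_{\theta\theta}=\lambda Ww^3\ \text{ in }X,\qquad w=0\ \text{ on }\partial\Omega\times S^1. \tag{13}$$
In coordinates, after multiplication by the volume density of $h$, this is a uniformly elliptic divergence-form Dirichlet problem with smooth coefficients on $\bar X$. Its right side is, up to that density, $qw$ with $q=1+\lambda Ww^2\in L^2=L^{\dim X/2}$. By Brezis–Kato $w\in L^p$ for all $p<\infty$; then $L^p$ and Schauder theory up to the boundary give $w\in C^\infty(\bar X)$. Since $-\Delta w-m^2w_{\theta\theta}\ge0$ and $w\not\equiv0$, the strong maximum principle gives $w>0$ in $X$.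

**Step 7: a conserved quantity.** Equation (13) is a second-order evolution in $\theta$ that does not contain $\theta$ explicitly, so it has an energy. Put
$$D(\theta)=D(w(\cdot,\theta)),\quad z=w_\theta,\quad \mathcal M(\theta)=\int m^2z^2dh,\quad y(\theta)=\int w^4W\,dh .$$
Since $z=0$ on $\partial\Omega\times S^1$,
$$\frac d{d\theta}\Big[D-\mathcal M-\frac\lambda2y\Big]=2\int w_\theta(-\Delta w-w-m^2w_{\theta\theta}-\lambda Ww^3)\,dh=0 .$$
So $D=\sigma+\mathcal M+\frac\lambda2y$ with $\sigma$ constant. Let $\langle\cdot\rangle$ be the mean over $\theta$. As $\langle y\rangle=1$ and $\langle D\rangle+\langle\mathcal M\rangle=E(w)=\lambda$, we have $\langle D\rangle=\sigma+(\lambda-\langle D\rangle)+\frac\lambda2$, hence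
$$\langle D\rangle=\frac{3\lambda}4+\frac\sigma2,\qquad \Big\langle\mathcal M+\frac\lambda2y\Big\rangle=\frac{3\lambda}4-\frac\sigma2\ge0 . \tag{14}$$

**Step 8: the differential inequality for $\mu=\mathcal M^{1/2}$.** Differentiate (13): $z$ is smooth on $\bar X$, vanishes on $\partial\Omega\times S^1$, and $-\Delta z-z-m^2z_{\theta\theta}=3\lambda Ww^2z$. Therefore
$$\big(\tfrac12\mu^2\big)''=\int m^2z_\theta^2+\int m^2zz_{\theta\theta}=\int m^2z_\theta^2+D(z)-3\lambda\int Ww^2z^2 .$$
By $W\le\kappa m$ and Hölder with exponents $2,6,3$, $\int Ww^2z^2\le\kappa\int(m|z|)\,|z|\,w^2\le\kappa\,\mu\,\|z\|_6\|w\|_6^2$, and $D(z)\ge S\|z\|_6^2$ by (6). Completing the square in $\|z\|_6$,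
$$D(z)-3\lambda\int Ww^2z^2\ge-\frac{9\lambda^2\kappa^2}{4S}\|w\|_6^4\,\mu^2=-k^2\mu^2,\qquad k(\theta):=a_0S\|w(\cdot,\theta)\|_6^2,\quad a_0:=\frac{3\lambda\kappa}{2S^{3/2}} .$$
Where $\mu>0$, $\mu$ is smooth, and Cauchy–Schwarz in $\mu\mu'=\int m^2zz_\theta$ gives $\int m^2z_\theta^2\ge\mu'^2$. Since $(\frac12\mu^2)''=\mu'^2+\mu\mu''$,
$$\mu''\ge-k^2\mu\qquad\text{where }\mu>0. \tag{15}$$
The function $k$ is smooth, positive and, by Step 5, nonincreasing on $[0,\pi]$. By (6), $k\le a_0D$. Finally put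
$$a:=a_0\lambda=\frac{3\lambda^2\kappa}{2S^{3/2}}<\frac{3b^2\kappa}{2S^{3/2}}=\frac{2b^2\kappa}{\sqrt3\,\pi^2}\le\frac23 . \tag{16}$$

**Step 9: if $w_\theta\not\equiv0$, the comparison equation oscillates.** Suppose $w_\theta\not\equiv0$. On $\Omega\times(0,\pi)$ we have $-z\ge0$ and $(-\Delta-m^2\partial_\theta^2)(-z)=(1+3\lambda Ww^2)(-z)\ge0$. By the strong maximum principle $-z>0$ there, since $z\equiv0$ there would give $w_\theta\equiv0$ by evenness. So $\mu>0$ on $(0,\pi)$. As $w$ is even and $2\pi$-periodic, $z$ is odd and $2\pi$-periodic in $\theta$, so $z(\cdot,0)=z(\cdot,\pi)=0$ and $\mu(0)=\mu(\pi)=0$. Also $|\mu(\theta)-\mu(\theta')|\le\|m(z(\cdot,\theta)-z(\cdot,\theta'))\|_{L^2(\Omega)}$, so $\mu$ is Lipschitz with constant $L=\sup_\theta\|mz_\theta(\cdot,\theta)\|_{L^2}$. Multiply (15) by $\mu$ and integrate over $[\delta,\pi-\delta]$. The boundary term $[\mu\mu']$ is at most $2L\cdot L\delta$ in absolute value, so $\delta\to0$ gives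
$$\int_0^\pi\mu'^2\,d\theta\le\int_0^\pi k^2\mu^2\,d\theta . \tag{17}$$
Let $\eta''+k^2\eta=0$, $\eta(0)=0$, $\eta'(0)=1$. *Claim: $\eta$ has a zero in $(0,\pi]$.* Otherwise $\eta>0$ on $(0,\pi]$. From $\eta^2((\mu/\eta)')^2=\mu'^2-2\mu\mu'\frac{\eta'}\eta+\mu^2\frac{\eta'^2}{\eta^2}$ and $\big(\mu^2\frac{\eta'}\eta\big)'=2\mu\mu'\frac{\eta'}\eta-k^2\mu^2-\mu^2\frac{\eta'^2}{\eta^2}$ we get, for $0<\delta<\pi$,
$$\int_\delta^\pi(\mu'^2-k^2\mu^2)\,d\theta=\int_\delta^\pi\eta^2\big((\mu/\eta)'\big)^2d\theta+\Big[\mu^2\frac{\eta'}\eta\Big]_\delta^\pi .$$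
The bracket vanishes at $\pi$, since $\mu(\pi)=0<\eta(\pi)$, and at $\delta$ it is $O(\delta^2\cdot\delta^{-1})\to0$. With (17), $0\ge\int_0^\pi\eta^2((\mu/\eta)')^2$, so $\mu=C\eta$, and $\mu(\pi)=0$ forces $C=0$, contradicting $\mu>0$. This proves the claim.

Let $\beta\in(0,\pi]$ be the first zero. On $(0,\beta)$, $\eta''=-k^2\eta<0$, so $\eta$ is strictly concave. Let $\theta_1\in(0,\beta)$ be its maximum point, so $\eta'>0$ on $[0,\theta_1)$ and $\eta'(\theta_1)=0$.

**Step 10: two consequences of oscillation.** The first says that $k$ must be large on average up to $\theta_1$, the second that it must still be large at $\theta_1$.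

(A) $\displaystyle\int_0^{\theta_1}k\,d\theta\ge\frac\pi2$. On $[0,\theta_1)$ let $\phi=\arctan(k\eta/\eta')\in[0,\frac\pi2)$. Then
$$\phi'=\cos^2\phi\Big(\frac{k'}k\tan\phi+k+k\,\frac{k^2\eta^2}{\eta'^2}\Big)=k+\frac{k'}k\sin\phi\cos\phi\le k,$$
with $\phi(0)=0$ and $\phi\to\frac\pi2$ at $\theta_1$. Integrate.

(B) $k(\theta_1)\ge\dfrac\pi{2(\pi-\theta_1)}$. On $[\theta_1,\beta]$, $k\le k_1:=k(\theta_1)$. Let $C(\theta)=\cos(k_1(\theta-\theta_1))$. As long as $\eta,C\ge0$, $(\eta'C-\eta C')'=(k_1^2-k^2)\eta C\ge0$, and $\eta'C-\eta C'=0$ at $\theta_1$. So $\eta/C$ is nondecreasing while $C>0$, and $\eta\ge\eta(\theta_1)C$. If $\beta<\theta_1+\frac\pi{2k_1}$, this would give $\eta(\beta)>0$. So $\theta_1+\frac\pi{2k_1}\le\beta\le\pi$.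

**Step 11: the count.** The functions $D,\mathcal M,y,k$ are even, so $\frac1\pi\int_0^\pi=\langle\cdot\rangle$ for them. The crude count is $\int_0^{\theta_1}k\le a_0\int_0^\pi D=\pi a_0\langle D\rangle\le\pi a_0\lambda=\pi a$, which contradicts (A) when $a<\frac12$. By (16) this is the case when $b^2\kappa\le\frac{\sqrt3\pi^2}4\approx4.27$. With $b=c$ and $\kappa=\frac1n$ (the choice $W=V/n$) it covers $n\ge4$, as $c^2/4\approx4.19$, but not $n=3$, where $c^2/3\approx5.59$. To use the full range $a<\frac23$, we bring in the conserved constant $\sigma$.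

*Case $\sigma\le0$.* By (14) and (16), $\int_0^{\theta_1}k\le\pi a_0\langle D\rangle=\pi a_0(\frac{3\lambda}4+\frac\sigma2)\le\frac{3\pi}4a<\frac\pi2$, contradicting (A).

*Case $\sigma>0$.* Now $D$ contains the constant $\sigma$, which need only be integrated up to $\theta_1$. From $k\le a_0D=a_0\sigma+a_0(\mathcal M+\frac\lambda2y)$ and (14),
$$\int_0^{\theta_1}k\,d\theta\le a_0\sigma\,\theta_1+\pi a_0\Big(\frac{3\lambda}4-\frac\sigma2\Big). \tag{18}$$
With (A), $a_0\sigma(\theta_1-\frac\pi2)\ge\frac\pi2-\frac{3\pi}4a>0$, so $\theta_1>\frac\pi2$. As $k$ is nonincreasing, $\theta_1k(\theta_1)\le\int_0^{\theta_1}k$. Divide (18) by $\theta_1$ and use $\pi/\theta_1<2$ and $\frac{3\lambda}4-\frac\sigma2\ge0$: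
$$k(\theta_1)\le a_0\sigma+2a_0\Big(\frac{3\lambda}4-\frac\sigma2\Big)=\frac32a<1 .$$
But (B) with $\theta_1>\frac\pi2$ gives $k(\theta_1)>1$, a contradiction.

**Step 12: end of the proof.** So $w_\theta\equiv0$ and $w=f(x)$ with $f\in H_0^1(\Omega)$, $\int f^4W\,dh=1$. Then $\lambda=D(f)\ge b(\int f^4W)^{1/2}=b$, contradicting $\lambda<b$. $\square$

## 10. The lower bound for three or more monopole points

Let $n\ge3$; the points may coincide. Apply Proposition 5 with $F=\{p_j\}$ and
$$m=V,\qquad W=\kappa_0+\frac1n\sum_j\Gamma_{p_j},\qquad b=c,\qquad \kappa=\kappa_0 .$$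
The hypotheses hold. Since $\frac1n\le\frac13<\kappa_0$, $W\le\kappa_0V$. Since $\kappa_0<\frac12$, (8) gives $D(f)\ge c(\int f^4W)^{1/2}$. And $c^2\kappa_0=\frac{16\pi}3\cdot\frac{\sqrt3\,\pi}{16}=\frac{\pi^2}{\sqrt3}$, exactly the threshold. Now take $u\in C_c^\infty(P)$ and $w$ from Lemma 4. By (10), (12), (11),
$$\mathcal E(u)\ge2\pi E(w)\ge2\pi c\Big(\int\!\!\int w^4W\,dh\,d\bar\theta\Big)^{1/2}\ge2\pi c\,(2\pi)^{-1/2}\Big(\int_Pu^4W\,dh\,d\theta\Big)^{1/2},$$
and $2\pi c\,(2\pi)^{-1/2}=S_4$. This is (4).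

**From (4) to the strict bound.** Since $W/V\le\kappa_0$ is bounded, $\int u^4W\,dh\,d\theta=\int u^4\frac WV\,V\,dh\,d\theta$ is continuous on $H^1(M)$ in the sense of Section 4, and so is $\mathcal E$. Thus (4) holds on $H^1(M)$ by density. Because $W-\frac Vn=\kappa_0-\frac1n>0$ everywhere, every $0\not\equiv u\in H^1(M)$ satisfies
$$Q(u)>\frac{6S_4}{\sqrt n}=\Lambda_n .$$
For distinct points, $Y(M,[g])\le12\pi\sqrt2<\Lambda$ by item 1 of Section 3, so by Aubin a minimizer exists, and $Y(M,[g])>\Lambda_n$.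

**Proof of Theorem 1.** The strict lower bound is Section 8 for $n=2$ and the last paragraph for $n\ge3$. If the diameters tend to $0$, Section 6 gives $\limsup Y(M,[g_i])\le\Lambda_n$, so $Y(M,[g_i])\to\Lambda_n$. Hence the infimum is $\Lambda_n=Y_{orb}(S^4/\mathbb Z_n,[g_S])$ and, by strictness, is not attained. $\blacksquare$

The case $n=2$ really needs its own argument here: $W=V/2$ would require $c^2/2=8\pi/3\approx8.38\le\pi^2/\sqrt3\approx5.70$.

## 11. Coincident points, and why only collapse reaches $\Lambda_n$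

**Proof of Theorem 2(a).** Inequality (4) was just proved without using that the points are distinct. If points coincide, $M$ is a compact orbifold, $M\setminus P$ still has zero capacity, and the argument above gives (4) on $H^1(M)$, $Y_{orb}\ge\Lambda_n$, and $Q(u)>\Lambda_n$ for every $0\ne u\in H^1(M)$. If all points coincide at $p$, then $V=1+n\Gamma_p$, and the functions $f_t$ of Section 6 give quotients at most $6\sqrt{2\pi}(c+2\epsilon)/\sqrt n$. So $Y_{orb}\le\Lambda_n$. Hence $Y_{orb}=\Lambda_n$, and it is not attained. $\blacksquare$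

**Proof of Theorem 2(b).** "If" is part of Theorem 1. For "only if" the goal is a gap: configurations of diameter at least $\epsilon$ have $Y$ bounded away from $\Lambda_n$.

**Step 1: reduction to $\mathcal H^3$.** It suffices to find, for each $\epsilon>0$, some $b>c$ depending only on $n,\epsilon$ with
$$D(f)\ge b\Big(\int f^4\,\frac Vn\,dh\Big)^{1/2}\qquad\text{for all }f\in C_c^\infty(\mathcal H^3) \tag{19}$$
and for all configurations of diameter at least $\epsilon$. Indeed $c^2/n\le16\pi/9<\pi^2/\sqrt3$ (this is again $16<3\sqrt3\,\pi$), so after decreasing $b>c$ we may assume $b^2/n\le\pi^2/\sqrt3$. Proposition 5 with $m=V$, $W=V/n$, $\kappa=\frac1n$, together with Lemma 4, gives $\mathcal E(u)\ge\sqrt{2\pi}\,b\,(\int u^4\frac Vn\,dh\,d\theta)^{1/2}$. Thus $Y\ge6\sqrt{2\pi}\,b/\sqrt n=\frac bc\Lambda_n$ for all these configurations. If the diameters of a sequence do not tend to $0$, some subsequence has diameters at least some $\epsilon>0$, and then $Y\not\to\Lambda_n$.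

**Step 2: what failure of (19) means.** Suppose (19) fails for every $b>c$. Write
$$\frac Vn=\frac1n\sum_j\tfrac12\coth r_{p_j}-\Big(\frac12-\frac1n\Big).$$
By (8) with $t=\frac1n$, $c^2\int f^4\frac Vn\,dh\le D(f)^2$. So there are functions $f_i$, normalized by $D(f_i)=1$ (possible since $D(f)>0$ for $f\ne0$ by (6)), and configurations, labeled so that $\mathrm{dist}(p_1^i,p_2^i)\ge\epsilon$, with $c^2\int f_i^4\frac{V_i}n\,dh\to1$. Put $F_j^i:=c^2\int f_i^4\,\frac12\coth r_{p_j^i}\,dh$, which is at most $1$ by (7). Then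
$$\frac1n\sum_jF_j^i-c^2\Big(\frac12-\frac1n\Big)\int f_i^4dh\to1,$$
and $\frac12-\frac1n>0$ because $n\ge3$. Hence $F_j^i\to1$ for every $j$, and $\int f_i^4dh\to0$. So $f_i$ is nearly extremal at $p_1^i$ and at $p_2^i$ at once, which is impossible since these points are apart.

**Step 3: localization.** Take Lipschitz $\chi_0^2+\chi_1^2+\chi_2^2=1$ such that, for $j=1,2$, $\chi_j=1$ on $B(p_j^i,\epsilon/8)$ and $\mathrm{supp}\,\chi_j\subset B(p_j^i,\epsilon/4)$, with $|\nabla\chi_l|\le C_\epsilon$. (Near $p_j^i$ let $\chi_j$ and $\chi_0$ be cosine and sine of a Lipschitz function of $r_{p_j^i}$.) The two balls are disjoint. Since the cross terms cancel and $D(\chi_0f_i)\ge0$,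
$$1=D(f_i)=\sum_{l=0}^2D(\chi_lf_i)-\int\sum_l|\nabla\chi_l|^2f_i^2\,dh\ge D(\chi_1f_i)+D(\chi_2f_i)-C'_\epsilon\Big(\int f_i^4dh\Big)^{1/2},$$
where the last term comes from Cauchy–Schwarz, as the gradients live in balls of fixed volume. For $j=1,2$, $1-\chi_j^4$ vanishes on $B(p_j^i,\epsilon/8)$, so
$$\int(1-\chi_j^4)f_i^4\coth r_{p_j^i}\,dh\le\coth(\epsilon/8)\int f_i^4dh\to0 .$$
By (7), $D(\chi_jf_i)\ge c\,\big(\int(\chi_jf_i)^4\,\frac12\coth r_{p_j^i}\,dh\big)^{1/2}=(F_j^i-o(1))^{1/2}\to1$. Thus $1\ge2-o(1)$, a contradiction. $\blacksquare$
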